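# Separating ordered pairs by linear orders

## The theorem: $h_{\mathrm{Lin}}(m)=\lceil\log_2(m(m-1))\rceil$

Let $V$ be a finite set with $m\ge 2$ elements. For a linear order $\ell$ on $V$ and an ordered pair $(x,y)$ of distinct elements, put $\ell(x,y)=1$ if $x<_\ell y$ and $\ell(x,y)=0$ otherwise. For a family $(\ell_k)_{1\le k\le n}$ of linear orders on $V$, the *profile* of $(x,y)$ is the list $(\ell_k(x,y))_{1\le k\le n}\in\{0,1\}^n$. Let $h_{\mathrm{Lin}}(m)$ be the least $n$ such that some family of $n$ linear orders on $V$ gives distinct profiles to any two distinct ordered pairs of distinct elements. Say that $(m,n)$ is *good* if some family of $n$ linear orders on an $m$-set does this.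

**Theorem 1.** For $m\ge 2$ and $n\ge 1$, the pair $(m,n)$ is good if and only if $m(m-1)\le 2^n$. Hence
$$h_{\mathrm{Lin}}(m)=\lceil\log_2(m(m-1))\rceil\qquad\text{for every integer } m\ge 2 .$$

In plain words: you ask $n$ yes/no questions of the form "is $x$ before $y$ in the $k$-th order?", and the list of answers must identify the ordered pair $(x,y)$. There are $m(m-1)$ ordered pairs and $2^n$ lists, so $m(m-1)\le 2^n$ is necessary. The theorem says that this trivial condition is sufficient. Whether equality holds is asked by Lucien Haddad, Masahiro Miyakawa, Maurice Pouzet and Hisayuki Tatsumi in "Hereditary rigidity, separation and density In memory of Professor I.G. Rosenberg", arXiv:2104.00292 (2021).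

## Profiles, classes, and how tight the count is

We index the orders by a set $K$ with $|K|=n$ and write $p(x,y)\in\{0,1\}^K$ for the profile. The bar denotes complementation of all bits. Since exactly one of $x<y$, $y<x$ holds in each order, $p(y,x)=\overline{p(x,y)}$.

**Definition (class).** The class of $\pi\in\{0,1\}^K$ is $[\pi]=\{\pi,\bar\pi\}$. There are $2^{n-1}$ classes. The class of an unordered pair $\{x,y\}$ is $[p(x,y)]$; it does not depend on the orientation.

For instance, for the two orders $a<b<c$ and $b<a<c$ we have $p(a,b)=10$ and $p(a,c)=p(b,c)=11$. The pair $\{a,b\}$ has class $\{10,01\}$, while $\{a,c\}$ and $\{b,c\}$ both have class $\{11,00\}$.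

**Definition (good on a subset).** A family on $X$ is good on $A\subseteq X$ if the ordered pairs of distinct elements of $A$ have distinct profiles. Equivalently, the unordered pairs in $A$ have distinct classes: the two orientations of one pair always have different profiles, and two different pairs share a profile in some orientation exactly when their classes coincide.

In the example, the family is good on $\{a,b\}$ but not on $\{a,b,c\}$. Goodness passes to subsets. So with
$$M(n)=\max\{m:\ m(m-1)\le 2^n\}$$
the whole theorem follows once we show that $(M(n),n)$ is good for every $n\ge1$.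

It is useful to know $M(n)$. Solving the quadratic, $M(n)=\lfloor \frac12+\sqrt{2^n+\frac14}\rfloor$. Moreover $M(1)=2$, and for $n\ge 2$ the number $M(n)$ is the nearest integer to $2^{n/2}$. Indeed, for an integer $r\ge1$, $r-\frac12<2^{n/2}$ means $r^2-r+\frac14<2^n$, that is, $r(r-1)\le 2^n-1$. The coprime integers $r,r-1$ have product $2^n$ only for $r=2$, $n=1$. So for $n\ge2$, $r\le M(n)$ if and only if $r<2^{n/2}+\frac12$. There is no tie, as $2^{n/2}$ is an integer or irrational.

## Two, three and four points by hand, and what transitivity costs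

A tournament on $V$ chooses, for each pair $x\ne y$, exactly one of the arcs $(x,y),(y,x)$; a linear order is a transitive tournament. For tournaments the analogous question has an immediate answer: if $m(m-1)\le 2^n$, that is $\binom m2\le 2^{n-1}$, give the unordered pairs distinct classes, choose for each pair an orientation and a representative of its class, and read off $n$ tournaments coordinate by coordinate.

For linear orders we cannot prescribe profiles freely. Take three points, $n=3$, and try $p(a,b)=111$, $p(b,c)=110$. In the first two orders $a<b<c$, so $p(a,c)$ begins with $11$ and is $110$ or $111$. Both classes are taken, although $3\cdot 2\le 8$. A tournament could use $p(a,c)=100$; orders cannot.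

**Three points.** One needs $6\le 2^n$, so $n\ge3$. The orders $abc$, $bca$, $cab$ (written from least to greatest) give $p(a,b)=101$, $p(b,c)=110$, $p(a,c)=100$, in three distinct classes. So $(3,3)$ is good.

**Four points.** One needs $12\le 2^n$, so $n\ge 4$. Here is a family of four orders on $\{a^0,a^1,b^0,b^1\}$:
$$a^1a^0b^1b^0,\qquad a^0a^1b^0b^1,\qquad a^0b^0b^1a^1,\qquad b^1a^0a^1b^0 .$$
The profiles are
$$(a^0,b^0):1111,\quad (a^0,b^1):1110,\quad (a^1,b^0):1101,\quad (a^1,b^1):1100,\quad (a^0,a^1):0111,\quad (b^0,b^1):0110,$$
in six distinct classes. The mechanism: begin with two copies of the order $a<b$, whose only profile is $p(a,b)=11$. Replace each point by two adjacent points. The first two bits of every pair $(a^x,b^y)$ are still $11$, and the two new orders attach to the four such pairs the four possible endings. The pairs $\{a^0,a^1\}$, $\{b^0,b^1\}$ use the class $\{01,10\}$ that was free before.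

## Doubling with two new orders

We now set up this construction in general, allowing some points that are not doubled.

**Definition (doubling).** Let $n$ orders, indexed by $K$, be given on $X=A\sqcup Z$. Choose an enumeration $a_1,\dots,a_m$ of $A$, colours $c:A\to\{0,1\}$ (we write $c_a$), and lists $q_a\in\{0,1\}^K$ for $a\in A$. Let $A'=\{a^0,a^1:a\in A\}$ and $X'=A'\sqcup Z$; for $v\in X'$ let $\hat v\in X$ be the underlying point. In each old order replace $a$ by two adjacent points $a^0,a^1$, with $a^0$ before $a^1$ in order $k$ if and only if $q_a(k)=1$. Put $\ell(a)=a^{c_a}$ and $r(a)=a^{1-c_a}$ (the left and right copies), and add two orders $\alpha,\beta$ which on $A'$ are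
$$\alpha:\ a_1^0<\dots<a_m^0<a_m^1<\dots<a_1^1,\qquad \beta:\ \ell(a_m)<\dots<\ell(a_1)<r(a_1)<\dots<r(a_m).$$
The positions of $Z$ in $\alpha,\beta$ will be specified each time. A new profile is written $p'(v,w)=(\pi;\varepsilon\eta)$, with *base part* $\pi\in\{0,1\}^K$ and *pattern* $\varepsilon\eta$, the bits for $\alpha$ and $\beta$. We say that this profile lies *over* $\pi$, and over the class $[\pi]$.

In the four-point example, $a_1=a$, $a_2=b$, $c_a=0$, $c_b=1$, $q_a=q_b=01$.

The following five facts are read off from the definition.

(D1) If $\hat v\ne\hat w$, the base part of $p'(v,w)$ is $p(\hat v,\hat w)$.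

(D2) For $a\ne b$ in $A$, the four pairs $(a^x,b^y)$ have the four different patterns. Let $a=a_j$, $b=a_k$ with $j<k$. In $\alpha$ the copies of $b$ lie between $a^0$ and $a^1$, so the $\alpha$-bit of $(a^x,b^y)$ is $1$ iff $x=0$. In $\beta$ the copies of $a$ lie between $\ell(b)$ and $r(b)$, so the $\beta$-bit is $1$ iff $b^y=r(b)$. These two conditions are independent. For $j>k$ take complements.

(D3) $p'(a^0,a^1)=(q_a;11)$ if $c_a=0$, and $(q_a;10)$ if $c_a=1$: in $\alpha$ always $a^0<a^1$, and in $\beta$ we have $a^0<a^1$ iff $a^0=\ell(a)$.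

(D4) Call $z\in Z$ *central for $a$* if it lies between $a^0$ and $a^1$ in $\alpha$ and between $\ell(a)$ and $r(a)$ in $\beta$. Then $(a^0,z),(a^1,z)$ have patterns $11,00$ if $c_a=0$ and $10,01$ if $c_a=1$.

(D5) If $z$ lies between $a^0$ and $a^1$ in $\alpha$ and above both in $\beta$, then $(a^0,z),(a^1,z)$ have patterns $11,01$.

What remains is to choose the $q_a$. Let $\mathcal P'\subseteq\{0,1\}^{n+2}$ be a set of new profiles that the pairs $\{a^0,a^1\}$ must avoid (later: the profiles $p'(v,z)$ with $z\in Z$). Write $A_i=\{a\in A:c_a=i\}$.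

**Definition (admissible lists).** $Q^0$ is the set of $q\in\{0,1\}^K$ such that $[q]$ is not the class of a pair from $A$ and $(q;11),(\bar q;00)\notin\mathcal P'$. $Q^1$ is the set of $q$ such that $[q]$ is not the class of a pair from $A$ and $(q;10),(\bar q;01)\notin\mathcal P'$.

**Lemma 2.** Suppose the old family is good on $A$ and $|A_i|\le|Q^i|$ for $i=0,1$. Then the $q_a$ can be chosen so that the new family is good on $A'$ and no class of a pair $\{a^0,a^1\}$ meets $\mathcal P'$.

*Proof.* Choose $q_a\in Q^i$ for $a\in A_i$, injectively on $A_0$ and injectively on $A_1$. (The same list may be used once for each colour.) Consider pairs $\{a^x,b^y\}$ with $a\neq b$. By (D1) they lie over the class of $\{a,b\}$, so by goodness on $A$ different $\{a,b\}$ give different classes. For one $\{a,b\}$, orient all four as $(a^x,b^y)$: the base part is always $p(a,b)$ and the patterns are distinct by (D2), so the four classes are distinct. By (D3), the class of $\{a^0,a^1\}$ is $\{(q_a;11),(\bar q_a;00)\}$ or $\{(q_a;10),(\bar q_a;01)\}$, according to the colour. It lies over a class that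 is not that of a pair of $A$, so it differs from the classes just considered; it avoids $\mathcal P'$ by the definition of $Q^i$. Two such classes with different colours have different patterns. With the same colour they are equal only if the $q$'s are equal, which injectivity excludes. $\square$

We shall count $Q^i$ with three rules. In each, suppose $[\pi]$ is not the class of a pair of $A$.

(Q1) If $\mathcal P'$ has no element over $[\pi]$, then $\pi,\bar\pi\in Q^0\cap Q^1$.

(Q2) If the elements of $\mathcal P'$ over $[\pi]$ are among $(\pi;11),(\pi;00)$, then $\pi,\bar\pi\in Q^1$. If they are among $(\pi;10),(\pi;01)$, then $\pi,\bar\pi\in Q^0$.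

(Q3) If the elements of $\mathcal P'$ over $[\pi]$ are among $(\pi;11),(\pi;01)$, then $\bar\pi\in Q^0$ and $\pi\in Q^1$.

(Q1) is clear. In (Q2), membership of $\pi$ and $\bar\pi$ in $Q^1$ only involves the patterns $10,01$, and membership in $Q^0$ only the patterns $11,00$. In (Q3), $\bar\pi\in Q^0$ requires $(\bar\pi;11),(\pi;00)\notin\mathcal P'$, and $\pi\in Q^1$ requires $(\pi;10),(\bar\pi;01)\notin\mathcal P'$; all four are indeed absent.

## Doubling everything settles even $n$

**Lemma 3.** If $(m,n)$ is good and $2m(2m-1)\le 2^{n+2}$, then $(2m,n+2)$ is good.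

*Proof.* Double a good family with $Z=\emptyset$, $\mathcal P'=\emptyset$, $|A_0|=\lceil m/2\rceil$, $|A_1|=\lfloor m/2\rfloor$. There are $F=2^{n-1}-\binom m2$ unused classes, and (Q1) gives $|Q^i|=2F$. The hypothesis says $2m^2-m\le 2^{n+1}$, so $4F=2^{n+1}-2m^2+2m\ge m$. Hence the integer $2F$ is at least $\lceil m/2\rceil$, and Lemma 2 applies. $\square$

**Even $n$.** For $n=2r$ we have $M(2r)=2^r$, because $2^r(2^r-1)\le 4^r<(2^r+1)2^r$. The pair $(2,2)$ is good (there is only one unordered pair), and Lemma 3 leads from $(2^r,2r)$ to $(2^{r+1},2r+2)$, since $2^{r+1}(2^{r+1}-1)\le 2^{2r+2}$. So the theorem holds for even $n$.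

For odd $n=2T+1$ write $M_T=M(2T+1)$, the largest $M$ with $M(M-1)\le 2\cdot4^T$. The first values are $2,3,6,11,23,45,91,\dots$. Now plain doubling breaks: $M_3=11$ is odd, and from $M_2=6$ one would reach $12$, which violates the count, while from $5$ one reaches only $10$.

## One point left undoubled

To reach $2m+1$, double $m$ points and keep one further point $z$ as it is. Notice below that $A\sqcup\{z\}$ is *not* assumed good: profiles $p(a,z)$ may coincide in pairs. This freedom will turn out to be essential.

**Lemma 4.** Let $n$ orders on $A\sqcup\{z\}$, $|A|=m$, be good on $A$, and let $P=\{p(a,z):a\in A\}$. Suppose $P\cap\bar P=\emptyset$, no $[\pi]$ with $\pi\in P$ is the class of a pair of $A$, and each $\pi\in P$ equals $p(a,z)$ for at most two $a\in A$. If $\binom{2m+1}2\le 2^{n+1}$, then $(2m+1,n+2)$ is good.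

Here $\bar P=\{\bar\pi:\pi\in P\}$.

*Proof.* **Step 1: bookkeeping.** We translate the numerical hypothesis. Let $n_2$ (resp. $n_1$) be the number of $\pi\in P$ attained twice (resp. once), so $m=2n_2+n_1$. The classes $[\pi]$, $\pi\in P$, are distinct and are not classes of pairs of $A$, so
$$F=2^{n-1}-\tbinom m2-n_1-n_2\ge 0$$
is the number of remaining classes. Then
$$0\le\sigma:=2^{n+1}-\tbinom{2m+1}2=2^{n+1}-2m^2-m=4F+4(n_1+n_2)-3m=4F+n_1-2n_2 .$$

**Step 2: the plan.** We double $A$ with $Z=\{z\}$ and $\mathcal P'=\{p'(v,z):v\in A'\}$, and want all $p'(v,z)$ distinct. If $p(a,z)=p(b,z)$ with $a\ne b$, give $a$ and $b$ different colours; when $z$ is central for both, (D4) then gives the four patterns $11,00,10,01$ over the common base part. Call $a$ *single* if $p(a,z)$ is attained once. By hypothesis $\bar\pi\notin P$ for $\pi\in P$, so everything in $\mathcal P'$ over $[\pi]$ lies over $\pi$.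

**Step 3: $n_1$ even.** We colour the singles evenly and count $Q^i$. Give each colour to $n_1/2$ singles, and put $z$ in the middle of both $\alpha$ and $\beta$, so that $z$ is central for all $a$. All $p'(v,z)$ are distinct. Each of the $F$ remaining classes gives two elements of $Q^i$ by (Q1). If $a$ is single of colour $1-i$, then (Q2) gives two elements of $Q^i$ over $[p(a,z)]$. Thus $|Q^i|\ge 2F+n_1$, while $|A_i|=n_2+n_1/2$. The inequality $2F+n_1\ge n_2+n_1/2$ is $\sigma\ge0$.

**Step 4: $n_1=2n'+1$ odd.** An even split is impossible, so one single gets a special position. Choose the enumeration so that $a_1$ is single, with $c_{a_1}=0$, and give each colour to $n'$ of the other singles. Put $z$ in the middle of $\alpha$, and in $\beta$ immediately after $r(a_1)$. Then $z$ is central for $a_2,\dots,a_m$, and (D5) holds for $a_1$. Again all $p'(v,z)$ are distinct. With $\pi=p(a_1,z)$, the set $\mathcal P'$ contains over $[\pi]$ just $(\pi;11),(\pi;01)$, so (Q3) gives one element of each $Q^i$. Together with (Q1) and (Q2), $|Q^i|\ge 2F+2n'+1$. Also $|A_i|\le n_2+n'+1$. It suffices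 that $n_2\le 2F+n'$. Now $\sigma=4F+2n'+1-2n_2$ is odd and $\ge0$, hence $\ge1$, which is exactly this.

**Step 5: conclusion.** We check goodness on $A'\cup\{z\}$. Lemma 2 gives goodness on $A'$, with the classes of the pairs $\{a^0,a^1\}$ disjoint from $\mathcal P'$. The classes of the pairs $\{v,z\}$ are distinct, since the $p'(v,z)$ are distinct and $P\cap\bar P=\emptyset$. They differ from the classes of $\{a^x,b^y\}$, $a\ne b$, because these lie over classes of pairs of $A$, and from those of $\{a^0,a^1\}$ because these avoid $\mathcal P'$. $\square$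

**Example.** Take $A=\{a\}$, $n=1$, the order $a<z$. Then $n_1=1$, $n_2=0$, $F=0$, and $\binom32=3\le4$. Step 4 gives $\pi=1$, $q_a=0$, and the orders $a^1a^0z$, $a^0za^1$, $a^0a^1z$, with $p'(a^0,a^1)=011$, $p'(a^0,z)=111$, $p'(a^1,z)=101$. The classes are distinct: again $(3,3)$ is good.

## Where the induction $T-1\to T$ stops

For $T\ge 2$, $M_{T-1}$ and $M_T$ are the nearest integers to some $x$ and to $2x$, with no ties, so $|M_T-2M_{T-1}|<\frac32$. There are three cases.

1. If $M_T=2M_{T-1}$, Lemma 3 leads from $(M_{T-1},2T-1)$ to $(M_T,2T+1)$.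
2. If $M_T=2M_{T-1}-1$, take a good family on $M_{T-1}$ points, let $z$ be one of them and $A$ the rest, so $m=M_{T-1}-1$. All $p(a,z)$ lie in distinct classes, and Lemma 4 applies because $\binom{M_T}2\le 4^T=2^{(2T-1)+1}$.
3. If $M_T=2M_{T-1}+1$, we need $|A|=M_{T-1}$ and one more point $z$. By the very definition of $M_{T-1}$, no family of $2T-1$ orders is good on $A\sqcup\{z\}$. So good families give us nothing to feed into Lemma 4.

The first instance of case 3 is $T=4$, $M_4=23=2\cdot 11+1$. Eleven points use $55$ of the $64$ classes for $n=7$, and only $9$ are left for the eleven pairs $\{a,z\}$. So the profiles $p(a,z)$ must coincide in pairs, and this has to be arranged one step earlier. The next lemma does so by cloning a point.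

**Lemma 5.** If $(m+1,n)$ is good, $\binom{m+1}2<2^{n-1}$ and $\binom{4m+3}2\le 2^{n+3}$, then $(4m+3,n+4)$ is good.

*Proof.* **Step 1: construction.** We build a family of $n+2$ orders that Lemma 4 can use. Let a family be good on $A\sqcup\{a^*\}$, $|A|=m$, write $\pi_a=p(a,a^*)$, and let $[q^*]$ be an unused class. Replace $a^*$ by two adjacent points $z,z'$ in every order, with $p(z,z')=q^*$. Double $A$ with all $c_a=0$ and $q_a=\bar\pi_a$, and let
$$\alpha:\ 0\text{-copies}<z<1\text{-copies}<z',\qquad \beta:\ z'<\text{left copies}<\text{right copies}<z .$$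
Since $\ell(a)=a^0$ and $r(a)=a^1$, we read off
$$p'(a^0,z)=(\pi_a;11),\quad p'(a^1,z)=(\pi_a;01),\quad p'(a^0,a^1)=(\bar\pi_a;11)=\overline{(\pi_a;00)},$$
$$p'(a^0,z')=p'(a^1,z')=(\pi_a;10),\qquad p'(z,z')=(q^*;10).$$

**Step 2: the hypotheses of Lemma 4.** Put $B=A'\cup\{z\}$, so $|B|=2m+1$. The pairs $\{a^x,b^y\}$, $a\ne b$, have distinct classes over the classes of pairs of $A$, as in Lemma 2. The pairs $\{a^0,z\},\{a^1,z\},\{a^0,a^1\}$ lie over $[\pi_a]$; oriented to have base part $\pi_a$, they have patterns $11,01,00$. The classes $[\pi_a]$ are distinct and are not classes of pairs of $A$. So the family is good on $B$. Further, $P=\{p'(v,z'):v\in B\}$ consists of the $(\pi_a;10)$, each attained by $a^0$ and $a^1$, and of $(q^*;10)$, attained by $z$ only. We have $P\cap\bar P=\emptyset$, as elements of $\bar P$ have pattern $01$. No class of an element of $P$ is the class of a pair of $B$: over $[\pi_a]$, oriented to $\pi_a$, the pattern $10$ is unused, and $[q^*]$ is unused in the base. Lemma 4, with $2m+1$ and $n+2$ in place of $m$ and $n$, gives that $(4m+3,n+4)$ is good. $\square$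

We can now go up to $T=11$. Each value of $M_T$ is checked by two products.

* $T=0$: $M_0=2$, trivial. $T=1$: $M_1=3$, done by hand.
* $T=2$: $M_2=6$ ($30\le32<42$), Lemma 3 from $(3,3)$.
* $T=3$: $M_3=11$ ($110\le128<132$), Lemma 4 from $(6,5)$ with $m=5$.
* $T=4$: $M_4=23$ ($506\le512<552$), Lemma 5 with $m=5$, $n=5$: $15<16$ and $253\le256$.
* $T=5$: $M_5=45$ ($1980\le2048<2070$), Lemma 4 from $(23,9)$ with $m=22$.
* $T=6$: $M_6=91$ ($8190\le8192<8372$), Lemma 5 with $m=22$, $n=9$: $253<256$ and $4095\le4096$.
* $T=7$: $M_7=181$ ($32580\le32768<32942$), Lemma 4 from $(91,13)$ with $m=90$.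
* $T=8$: $M_8=362$ ($130682\le131072<131406$), Lemma 3.
* $T=9$: $M_9=724$ ($523452\le524288<524900$), Lemma 3.
* $T=10$: $M_{10}=1448$ ($2095256\le2097152<2098152$), Lemma 3.
* $T=11$: $M_{11}=2896$ ($8383920\le8388608<8389712$), Lemma 3.

At $T=12$ this stops. We have $M_{12}=5793$, since $5793\cdot5792=33553056\le 2^{25}=33554432<33564642=5794\cdot5793$. This is $2M_{11}+1$, so we are in case 3, and Lemma 5 does not help because $5793$ is not of the form $4m+3$. With $23$ orders, $2896$ points use $4191960$ of the $2^{22}=4194304$ classes; $2344$ are left, which is fewer than $2896$ but more than $2896/2=1448$. So we need an extra point $z$ whose profiles with the $2896$ points coincide in pairs to a large extent, and Lemma 5 shows no way to produce it in one step.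

## Holding a point back for many steps

What happens to a point $z\in Z$ that stays undoubled and central during a doubling? Let $C$ be the set of $a\in A$ with $p(a,z)=\pi$, a *block* of $z$. By (D4), the copies of the elements of $C$ of colour $0$ go to $(\pi;11)$ and $(\pi;00)$, and those of colour $1$ go to $(\pi;10)$ and $(\pi;01)$. So the new blocks have sizes $|C\cap c^{-1}(0)|$ and $|C\cap c^{-1}(1)|$. If the colouring splits $C$ evenly, every doubling halves the block.

Hence a point to be absorbed in the passage from stage $s-1$ to stage $s$ may have blocks of size $2^{s-t}$ at stage $t$. One can introduce it very early, when it may have the same profile with *all* points and so costs a single class: put it above everything in some orders and below everything in the others. We shall introduce one such point $z_s$ for each later binary digit $1$ of $M_T$. The difficulty is that several of them are present together and one colouring must halve all their blocks. We keep the blocks nested and use the following lemma.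

**Definition (laminar family).** A family of subsets of a finite set is laminar if any two of its members are disjoint or nested. For example, $\{1,2\},\{3,4\},\{1,2,3,4\}$ is laminar, and $\{1,2\},\{2,3\}$ is not.

**Lemma 6.** If $\mathcal L_1,\mathcal L_2$ are laminar families of subsets of a finite set $X$, there is $c:X\to\{0,1\}$ such that in every member of $\mathcal L_1\cup\mathcal L_2$ the numbers of $0$'s and $1$'s differ by at most $1$.

*Proof.* **Step 1: a matching for one family.** We pair up elements so that each member is paired inside itself up to one element. Process the members of $\mathcal L_1$ by nondecreasing size. When processing $L$, match the still unmatched elements of $L$ among themselves, leaving at most one. An element of $L$ matched earlier was matched inside some $L_1\in\mathcal L_1$ that meets $L$ and has $|L_1|\le|L|$. By laminarity $L_1\subseteq L$, so its partner is in $L$. Hence all but at most one element of $L$ are matched inside $L$, and this remains true later.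

**Step 2: combine.** We colour so that matched elements differ. Do Step 1 for $\mathcal L_2$ too. In the union of the two matchings every cycle alternates between them (two parallel edges count as a cycle of length $2$), so all cycles are even and there is a proper $2$-colouring $c$. In each member, matched pairs contribute one $0$ and one $1$, and at most one element is left. $\square$

## Binary digits of $M_T$ and states with lights

From now on $T\ge 12$ is fixed and $M=M_T$. For $0\le t\le T$ put
$$y_t=M/2^{T-t},\qquad m_t=\lfloor y_t\rfloor,\qquad b_t=m_t-2m_{t-1}\in\{0,1\}\ (t\ge1).$$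
So $m_T=M$, and $b_t$ are binary digits of $M$. We climb $m_2,m_3,\dots,m_T$, using $2t+1$ orders for $m_t$ points.

**The leading digits.** We need them for the small stages. First, $1448^2=2096704<2\cdot4^{10}=2097152$, so $x=1448\cdot2^{T-10}$ satisfies $x(x-1)<x^2<2\cdot4^T$, hence $M\ge x$ and $y_{10}\ge1448$. Second, if $y_{10}\ge1449$, then
$$M(M-1)=4^{T-10}\,y_{10}\bigl(y_{10}-2^{-(T-10)}\bigr)\ge4^{T-10}\cdot1449\cdot1448>2\cdot4^T,$$
a contradiction. So $m_{10}=1448=8\cdot181$, and $181=10110101_2$. Therefore
$$m_2=5,\quad m_3=11,\quad m_4=22,\quad (b_3,\dots,b_7)=(1,0,1,0,1),\quad b_8=b_9=b_{10}=0.$$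

**Definition (state at stage $t$, $2\le t\le T-1$).** Let $S_t=\{s:\ t<s\le\min(2t,T),\ b_s=1\}$. A state at stage $t$ is a family of $2t+1$ orders on $A\sqcup Z$ with $|A|=m_t$ and $Z=\{z_s:s\in S_t\}$; the points $z_s$ are called lights. With $S=S_t$, put
$$U_s=A\cup\{z_r:r\in S,\ r<s\},\qquad P_s=\{p(u,z_s):u\in U_s\},$$
and call the sets $\{u\in U_s:p(u,z_s)=\pi\}$, $\pi\in P_s$, the blocks of $z_s$. It is required that:

* (S1) the family is good on $A$;
* (S2) $P_s\cap\bar P_s=\emptyset$; no class $[\pi]$ with $\pi\in P_s$ is the class of a pair of $A$; for $r\ne s$ the classes of elements of $P_r$ and of $P_s$ are disjoint;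
* (S3) the blocks of $z_s$ have size at most $2^{s-t}$;
* (S4) $|P_s|\le2^{2t+1-s}$ if $s\ne3$;
* (S5) if $r<s$ in $S$ and $u,u'\in U_r$ satisfy $p(u,z_r)=p(u',z_r)$, then $p(u,z_s)=p(u',z_s)$.

(S3) lets $z_s$ become an ordinary point on time, (S4) keeps its use of classes cheap, and (S5) makes the blocks nested. The sets $U_s$ contain earlier lights because these will be ordinary points when $z_s$ is absorbed.

**Example ($T=12$).** Here $5793=1011010100001_2$, and $m_2,\dots,m_{12}$ is $5,11,22,45,90,181,362,724,1448,2896,5793$. The lights have indices $3,5,7,12$. Light $z_{12}$ will appear in the step from $t=5$, when $A$ has $45$ points and there are $11$ orders. By (S4), at stage $11$ it will use at most $2^{11}=2048$ classes, within the $2344$ available.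

**Start ($t=2$).** $S_2=\{3\}$. Take a good $6$-point family with $n=5$, let $z_3$ be one of its points and $A$ the other five. All blocks have size $1$, $|P_3|=5$, and (S1)–(S5) hold; (S4) exempts $s=3$ for exactly this purpose.

**End ($t=T-1$).** We check that a state at stage $T-1$ is enough. Here $S_{T-1}=\{T\}$ if $b_T=1$, and $\emptyset$ otherwise; $M=2m_{T-1}+b_T$, and $\binom M2\le4^T=2^{(2T-1)+1}$. If $b_T=1$, then $U_T=A$ and the blocks of $z_T$ have size at most $2$, so by (S1) and (S2) Lemma 4 applies. If $b_T=0$, Lemma 3 applies. In both cases $(M,2T+1)$ is good.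

So the theorem is reduced to the following.

**Proposition 7.** For $2\le t\le T-2$, a state at stage $t$ yields a state at stage $t+1$.

## From stage $t$ to stage $t+1$: the construction

Write $m=m_t$, $b=b_{t+1}$, $\mu=2^t$, and $\eta=1$ if $2t+2\le T$ and $b_{2t+2}=1$, $\eta=0$ otherwise. Compared with $S_t$, the set $S_{t+1}$ loses $t+1$ (if present) and may gain $2t+1$ and $2t+2$.

**Step (a): new lights.** We add the lights that stage $t+1$ requires, each at the price of one class. If $2t+1\le T$ and $b_{2t+1}=1$, choose a class $[\delta]$ different from those of pairs of $A$ and of all elements of all $P_s$. Add $z_{2t+1}$ above everything in order $k$ if $\delta(k)=1$, and below everything if $\delta(k)=0$. Then $p(u,z_{2t+1})=\delta$ for all $u$. If $\eta=1$, then add $z_{2t+2}$ in the same way, with another free class, and beyond $z_{2t+1}$ too. Let $S^+\subseteq\{t+1,\dots,2t+2\}$ be the resulting index set; $U_s$, $P_s$ and blocks are now formed with $S^+$, which changes nothing for the old lights. (S2) persists by the choice of classes, (S5) persists because new lights have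 constant profile, and each new $P_s$ is a singleton. This needs
$$F:=4^t-\tbinom m2-\sum_{s\in S^+}|P_s|\ \ge\ 0,\tag{1}$$
where $F$ is the number of classes still free afterwards; there are $2^{2t}=4^t$ classes in all. We also require
$$|U_s|\le 2^{t+1}\quad\text{for each new light } z_s.\tag{2}$$

**Step (b): colours.** We choose a colouring that halves all relevant blocks. Let $\mathcal L_1$ be the set of all blocks of all $z_s$, $s\in S^+\setminus\{2t+2\}$. It is laminar: the blocks of $z_s$ partition $U_s$, and for $r<s$ we have $U_r\subseteq U_s$, so by (S5) each block of $z_r$ lies inside one block of $z_s$. If $b=1$, then $t+1\in S^+$ (as $t+1\le 2t$ and $t+1\le T$) is the least index, so $U_{t+1}=A$, and by (S3) the blocks of $z_{t+1}$ have size at most $2$; let $D\subseteq A$ be the union of those of size $1$. Let $\mathcal L_2=\{A,D\}$ if $b=1$ and $\mathcal L_2=\{A\}$ if $b=0$. Let $c:A\cup Z\to\{0,1\}$ be as in Lemma 6, where $Z$ includes the new lights.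

**Step (c): positions.** We place the lights so that the pattern of $(v,z_s)$ depends only on $v$. Double $A$ with the colours $c|_A$. In $\alpha$ put all lights between the $0$-copies and the $1$-copies, in increasing order of index. In $\beta$ put, between the left and the right copies, the lights $z_s$ ($s\ne2t+2$) of colour $0$ in increasing order of index, followed by those of colour $1$ in decreasing order of index. Put $z_{2t+2}$, if present, above everything in $\beta$.

For $s\ne 2t+2$ the light $z_s$ is central for all $a$, so by (D4) the patterns are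
$$(a^0,z_s),(a^1,z_s):\ 11,00\ (c_a=0)\ \text{ or }\ 10,01\ (c_a=1);\qquad (z_r,z_s),\ r<s:\ 11\ (c(z_r)=0)\ \text{ or }\ 10\ (c(z_r)=1).$$
To see the second part: the $\alpha$-bit is $1$ since $r<s$. In $\beta$, if $c(z_r)=0$, then $z_r$ precedes $z_s$, either by increasing order or because colour $0$ comes first. If $c(z_r)=1$, then $z_s$ precedes $z_r$, either because colour $0$ comes first or by decreasing order. For $s=2t+2$: $(a^0,z_s)$ has $11$, $(a^1,z_s)$ has $01$, and $(z_r,z_s)$ has $11$.

Put $U'_s=A'\cup\{z_r:r\in S^+,\ r<s\}$, $P'_s=\{p'(v,z_s):v\in U'_s\}$ and $\mathcal P'=\bigcup_{s\in S^+}P'_s$. By (D1) the base parts of elements of $P'_s$ lie in $P_s$. We now verify (S3), (S4), (S5) for the blocks formed with $U'_s$.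

*(S3) at $t+1$.* Let $s\ne 2t+2$. Over a block $C$ of $z_s$, the patterns $11$ and $00$ come only from elements of $C$ of colour $0$, at most once each, and $10$ and $01$ only from those of colour $1$. So the new blocks have size at most $\max(|C\cap c^{-1}(0)|,|C\cap c^{-1}(1)|)\le\lceil|C|/2\rceil\le2^{s-t-1}$, because $C\in\mathcal L_1$ and $|C|\le2^{s-t}$. (For the new $s=2t+1$, the only block is $U_s$, and $|U_s|\le2^{t+1}=2^{s-t}$ by (2).) For $s=2t+2$ the new blocks are the set of all $a^0$ together with the lights $z_r$, and the set of all $a^1$. They have size at most $|U_s|\le2^{t+1}=2^{s-(t+1)}$. In particular, blocks of $z_{t+1}$ now have size at most $1$.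

*(S4) at $t+1$.* For $s\ne2t+2$, $s\neq 3$, $|P'_s|\le4|P_s|\le2^{2(t+1)+1-s}$, by (S4) for old lights and because $|P_s|=1=2^{2t+1-s}$ for $s=2t+1$. Also $|P'_{2t+2}|\le2=2^{2(t+1)+1-(2t+2)}$. Lights remaining at stage $t+1$ have index at least $t+2\ge4$, so the exempt index $3$ no longer occurs.

*(S5) at $t+1$.* Let $r<s$ in $S^+$ and $v,v'\in U'_r$ with $p'(v,z_r)=p'(v',z_r)$. Then $p(\hat v,z_r)=p(\hat v',z_r)$, so $p(\hat v,z_s)=p(\hat v',z_s)$. Since $r\ne2t+2$, the pattern of $(v,z_s)$ equals that of $(v,z_r)$ if $s\ne2t+2$, and is ($\alpha$-bit of $(v,z_r)$, $1$) if $s=2t+2$; the same holds for $v'$. So $p'(v,z_s)=p'(v',z_s)$.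

**Step (d): the lists $q_a$ and the new state.** We apply Lemma 2 and absorb $z_{t+1}$. Suppose
$$|Q^i|\ge\lceil m/2\rceil\qquad(i=0,1).\tag{3}$$
As $A\in\mathcal L_2$, $|A_i|\le\lceil m/2\rceil$, and Lemma 2 applies. Put $A_{\mathrm{new}}=A'\cup\{z_{t+1}\}$ if $b=1$, and $A_{\mathrm{new}}=A'$ if $b=0$. Then $|A_{\mathrm{new}}|=2m+b=m_{t+1}$, the remaining lights have index set $S_{t+1}$, there are $2(t+1)+1$ orders, and the sets $U_s$ of the new state are exactly the $U'_s$.

(S1) holds: the family is good on $A'$. If $b=1$, the pairs $\{v,z_{t+1}\}$, $v\in A'$, have distinct classes since the blocks have size $1$ and $P_{t+1}\cap\bar P_{t+1}=\emptyset$. They differ from the classes of $\{a^x,b^y\}$, $a\ne b$, by (S2) in the base, and from those of $\{a^0,a^1\}$ because these avoid $\mathcal P'$.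

(S2) holds: $P'_s\cap\overline{P'_s}=\emptyset$ and the disjointness for $r\ne s$ already hold for base parts. A class of an element of $P'_s$ is not the class of a pair $\{a^x,b^y\}$ by (S2) in the base, nor of $\{a^0,a^1\}$ by Lemma 2, nor of $\{v,z_{t+1}\}$ since the classes of $P_{t+1}$ and $P_s$ are disjoint.

So we have a state at stage $t+1$, provided that (1), (2), (3) hold.

## Counting admissible lists

**A lower bound for $|Q^i|$.** We count with (Q1)–(Q3); all classes used below are distinct and are not classes of pairs of $A$, by (S2). Each of the $F$ free classes gives two elements of $Q^i$. If $\eta=1$ and $z_{2t+2}$ has class $[\delta]$, then $\mathcal P'$ contains over $[\delta]$ only $(\delta;11),(\delta;01)$, so (Q3) gives one element. If $b=1$ and $a\in D$ has colour $1-i$, then $a$ alone has the profile $\pi=p(a,z_{t+1})$, so over $[\pi]$ the set $\mathcal P'$ contains only $p'(a^0,z_{t+1})$ and $p'(a^1,z_{t+1})$, with the patterns of colour $1-i$, and (Q2) gives two elements. Hence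
$$|Q^i|\ \ge\ 2F+\eta+2\,|D\cap c^{-1}(1-i)|\qquad(D=\emptyset\text{ if }b=0).\tag{4}$$
If $b=1$, put $N=|P_{t+1}|$. The $N$ blocks of $z_{t+1}$ partition $A$ and have sizes $1$ or $2$, so $|D|+2(N-|D|)=m$ and $|D|=2N-m$. Since $D\in\mathcal L_2$, $2|D\cap c^{-1}(1-i)|\ge|D|-1=2N-m-1$. If $b=0$, put $N=0$.

**The stage $t=2$.** We verify (1)–(3) with the actual numbers. Here $m=5$, $b=b_3=1$, $|P_3|=5$, $|D|=5$. The only new light is $z_5$, since $b_6=0$. $F=16-10-5-1=0$. Each colour occurs at least twice in $D$, so $|Q^i|\ge2\cdot2=4\ge3$. Also $|U_5|=6\le8$.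

**The stage $t=3$.** Similarly, $m=11$ and $b=b_4=0$. The lights are $z_5$, with $|P_5|\le4$, and the new $z_7$, with $|U_7|=12\le16$; there is no $z_8$ since $b_8=0$. $F\ge64-55-4-1=4$, and $|Q^i|\ge8\ge6$.

**The stage $t=4$.** Here $m=22$, $b=b_5=1$. The lights are $z_5,z_7$, and there are no new ones since $b_9=b_{10}=0$. By (S4), $N=|P_5|\le16$ and $|P_7|\le4$. $F=256-231-N-|P_7|\ge 21-N>0$, and $|Q^i|\ge2(21-N)+(2N-23)=19\ge11$.

## The estimate for $t\ge5$

Let $5\le t\le T-2$, $y=y_t$, $L=T-t\ge2$, $\lambda=2^{-L}\le\frac14$, and
$$w'=\sum_{s=t+2}^Tb_s2^{t-s}\ \le\ \kappa:=\tfrac12-\lambda,\qquad w=y-m=\sum_{s=t+1}^Tb_s2^{t-s}=\tfrac b2+w'.$$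
The quantity $w'$ measures the digits for which lights must be kept.

**Step 1: the size of $y$.** We compare $y$ with $\sqrt2\,\mu$. Dividing $M(M-1)\le2\cdot4^T$ by $4^L$ gives
$$y^2-\lambda y\le2\mu^2,\qquad\text{hence } y\le\tfrac\lambda2+\sqrt{2\mu^2+\tfrac{\lambda^2}4}\le\sqrt2\,\mu+\lambda<2\mu .$$
From $(M+1)M>2\cdot4^T$ we get $(M+\frac12)^2>2\cdot4^T$, so $M+\frac12>\sqrt2\cdot2^T$ and $y>\sqrt2\,\mu-\frac\lambda2\ge\sqrt2\,\mu-\frac18$.

**Step 2: condition (2).** We bound $|U_s|$ for a new light. The set $U_s$ consists of $A$ and at most $t+1$ lights, with indices in $\{t+1,\dots,2t+1\}$. So $|U_s|\le m+t+1\le\sqrt2\,\mu+\frac14+t+1\le2\mu$, because $(2-\sqrt2)2^t\ge t+\frac54$ for $t\ge5$: at $t=5$ the left side exceeds $18$ and the right side is $6.25$, and with each step the left side doubles while the right side grows by $1$.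

**Step 3: the cost of the lights.** We bound the classes they occupy by $w'$. By (S4) (and $|P_{2t+1}|=1$ if that light is new),
$$2\sum_{s\in S^+,\ t+2\le s\le2t+1}|P_s|+\eta\ \le\sum_{s=t+2}^{\min(2t+2,T)}b_s2^{2t+2-s}\ \le\ 4\mu w'.$$
In $2F$ the light $z_{2t+2}$ contributes $-2\eta$, so $2F+\eta\ge2\mu^2-m^2+m-2N-4\mu w'$. With (4) the terms in $N$ cancel:
$$|Q^i|\ \ge\ 2\mu^2-m^2+m-4\mu w'-b(m+1).\tag{5}$$

**Step 4: condition (3).** It suffices that the right side of (5) is at least $\frac{m+1}2\ge\lceil m/2\rceil$. Insert $2\mu^2\ge y^2-\lambda y$ and $m=y-w$. The right side of (5) minus $\frac{m+1}2$ is at least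
$$\Phi=2wy-w^2-\lambda y+\tfrac{y-w}2-\tfrac12-4\mu w'-b(y-w+1).$$
Here $2wy=by+2w'y$, and the term $by$ cancels. Further, with $w=\frac b2+w'$ and $b^2=b$,
$$-w^2+bw-\tfrac w2=\Bigl(\tfrac{b}4-w'^2\Bigr)-\tfrac b4-\tfrac{w'}2=-w'^2-\tfrac{w'}2 .$$
Hence
$$\Phi=y\left(\tfrac12-\lambda\right)-w'(4\mu-2y)-\tfrac{w'}2-w'^2-\tfrac12-b .$$
Since $y<2\mu$, this is decreasing in $w'\ge0$. With $w'\le\kappa$, $b\le1$ and $\kappa=\frac12-\lambda$,
$$\Phi\ \ge\ \kappa\left(3y-4\mu-\tfrac12-\kappa\right)-\tfrac32=\kappa(3y-4\mu-1+\lambda)-\tfrac32 .$$
By Step 1, $3y-4\mu>(3\sqrt2-4)\mu-\frac38\ge0.2426\cdot32-0.375>7$, and $\kappa\ge\frac14$. So $\Phi\ge\frac14\cdot6-\frac32=0$, and (3) holds.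

**Step 5: condition (1).** We show $F\ge0$. By Step 3, $2F\ge2\mu^2-m^2+m-4\mu w'-2N-\eta$. The numerical inequality of Step 4 says $2\mu^2-m^2+m-4\mu w'\ge\frac{m+1}2+b(m+1)$; it did not use (1). So
$$2F\ \ge\ \tfrac{m+1}2+b(m+1)-2N-1 .$$
If $b=0$, then $N=0$ and this is positive. If $b=1$, then $N\le2^{2t+1-(t+1)}=\mu$ by (S4), and $m+1>y>\sqrt2\,\mu-\frac18$, so
$$2F\ \ge\ \tfrac32(m+1)-2\mu-1\ >\ \left(\tfrac32\sqrt2-2\right)\mu-1.19\ >\ 0\qquad\text{for }\mu\ge32 .$$

This proves Proposition 7 for all $2\le t\le T-2$. Hence $(M_T,2T+1)$ is good for every $T\ge12$. With the even case and the list for $T\le11$, Theorem 1 is proved. $\blacksquare$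

## Maximal sizes and families that miss one complementary pair of profiles

**Corollary 8.**

(i) The largest set whose ordered pairs can be separated by $n$ linear orders has exactly $M(n)=\lfloor\frac12+\sqrt{2^n+\frac14}\rfloor$ elements. So $M(1)=2$, and for $n\ge2$ it is the nearest integer to $2^{n/2}$.

(ii) Every profile can be realised exactly once if and only if $m=2$, $n=1$.

(iii) For $m\ge2$, all profiles but one complementary pair can be realised, each exactly once, if and only if $(m,n)\in\{(2,2),(3,3),(6,5),(91,13)\}$.

*Proof.* (i) is Theorem 1 together with the computation of $M(n)$ made at the beginning.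

(ii) The condition is $m(m-1)=2^n$, which for the coprime integers $m,m-1$ forces $m=2$, $n=1$.

(iii) The set of unrealised profiles is closed under complementation, so the condition is $m(m-1)=2^n-2$ together with goodness of $(m,n)$, which Theorem 1 then supplies. Multiplying by $4$, the equation becomes $(2m-1)^2+7=2^{n+2}$. By Nagell's theorem (T. Nagell, 1948, proving Ramanujan's conjecture), $x^2+7=2^N$ has positive solutions only for $(x,N)=(1,3),(3,4),(5,5),(11,7),(181,15)$. With $x=2m-1$ and $N=n+2$ these give $(m,n)=(1,1)$, excluded by $m\ge 2$, and the four listed pairs. $\square$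

Reversing the order $\ell_k$ flips the $k$-th bit of every profile, so the missing profiles in (iii) may be taken to be the two constant ones. In particular, there are $13$ linear orders on a $91$-element set such that for every nonempty proper $S\subset\{1,\dots,13\}$ there is exactly one ordered pair $(x,y)$ with $\{k:x<_{\ell_k}y\}=S$.
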